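\title{Null-homologous knots with trivial $A$-polynomial are trivial}

\begin{abstract}
We prove that a null-homologous knot in a closed orientable 3-manifold has $A$-polynomial $l-1$ if and only if it bounds an embedded disk. For irreducible ambient manifolds this answers a question of Lin; irreducibility turns out not to be needed. We glue the product of a one-holed torus and a circle to the knot exterior, with the circle fiber attached to the longitude. On the resulting closed manifold an admissible bundle forces the holonomy of the longitude to have trace zero. The non-vanishing theorem of Kronheimer and Mrowka for instanton homology, combined with two small holonomy perturbations, then produces infinitely many boundary values of $SU(2)$-representations near $l=\pm i$. The argument applies to every irreducible 3-manifold bounded by an incompressible torus and to every basis of the boundary group.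
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The $A$-polynomial}

Throughout, 3-manifolds are connected, compact and oriented. For a finitely generated group $G$, the character of a representation $\rho\colon G\to SL(2,\mathbb C)$ is the function $g\mapsto\operatorname{tr}\rho(g)$, and $\chi(G)$ is the variety of these characters. Each trace function $[\rho]\mapsto\operatorname{tr}\rho(g)$ is regular on $\chi(G)$.

Let $N$ be a 3-manifold whose boundary is a single torus, let $r\colon\chi(\pi_1(N))\to\chi(\pi_1(\partial N))$ be the restriction map, and let $B=(\mu,\lambda)$ be a basis of $\pi_1(\partial N)\cong\mathbb Z^2$. For $m,l\in\mathbb C^*$ let $\gamma_{(m,l)}$ be the representation of $\pi_1(\partial N)$ with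
\[
\gamma_{(m,l)}(\mu)=\operatorname{diag}(m,m^{-1}),\qquad \gamma_{(m,l)}(\lambda)=\operatorname{diag}(l,l^{-1}),
\]
let $h\colon(\mathbb C^*)^2\to\chi(\pi_1(\partial N))$ be the map $h(m,l)=[\gamma_{(m,l)}]$, and put
\[
\Lambda_N=h^{-1}\bigl(\overline{\operatorname{Im}r}\bigr)\subset(\mathbb C^*)^2 .
\]
This algebraic set records eigenvalues: if $\rho(\mu)$ and $\rho(\lambda)$ have a common eigenvector with eigenvalues $m$ and $l$ for some representation $\rho$ of $\pi_1(N)$, then $(m,l)\in\Lambda_N$, because an upper triangular representation has the character of its diagonal part. It is known that $\Lambda_N$ has no 2-dimensional component. Hence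
\begin{equation}\label{eq:finite}
\Lambda_N=D_N\cup(\text{a finite set}),
\end{equation}
where $D_N$ is the union of the 1-dimensional components. Each irreducible component of $D_N$ is the zero set of an irreducible polynomial in $m$ and $l$, and the product of these polynomials is the \emph{$A$-polynomial} $A_{N,B}$, defined up to a non-zero constant factor. Thus $A_{N,B}$ sees the curves of boundary eigenvalues and is blind to isolated points.

\subsection{Null-homologous knots}

Let $K$ be a null-homologous knot in a closed 3-manifold $Y$, and let $N$ be the complement of an open tubular neighborhood of $K$. Let $\mu$ be the meridian and let $\lambda=\Sigma\cap\partial N$ be the longitude, where $\Sigma$ is a Seifert surface. The $A$-polynomial of $K$ is $A_K=A_{N,(\mu,\lambda)}$. The knot is \emph{trivial} if it bounds an embedded disk in $Y$, and \emph{non-trivial} otherwise. The following lemma contains what can be said with homology alone.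

\begin{lemma}\label{lem:basic}
Let $K\subset Y$ be a null-homologous knot.
\begin{enumerate}
\item[(a)] The classes $\pm[\lambda]$ are the only primitive classes in $H_1(\partial N;\mathbb Z)$ that vanish in $H_1(N;\mathbb Z)$. In particular, up to sign, $\lambda$ does not depend on $\Sigma$.
\item[(b)] The line $\{l=1\}$ is contained in $D_N$, so $l-1$ divides $A_K$.
\item[(c)] If $K$ is trivial, then $A_K=l-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The class $[\lambda]$ vanishes in $H_1(N)$ since $\lambda$ bounds $\Sigma\cap N$. Intersection number with $\Sigma\cap N$ is a homomorphism $\iota\colon H_1(N)\to\mathbb Z$ with $\iota(\mu)=\pm1$ and $\iota(\lambda)=0$. If $a[\mu]+b[\lambda]$ vanishes in $H_1(N)$, then $a=0$, and primitivity gives $b=\pm1$. This is (a). For (b), the diagonal representations $g\mapsto\operatorname{diag}(z^{\iota(g)},z^{-\iota(g)})$, $z\in\mathbb C^*$, realize every point $(m,1)$. For (c), by (a) we may take $\Sigma$ to be the disk bounded by $K$, so $\lambda=1$ in $\pi_1(N)$. Then $\operatorname{Im}r$ and its closure lie in the set where $\lambda$ has trace $2$, so $\Lambda_N\subset\{l+l^{-1}=2\}=\{l=1\}$. With (b) this gives $D_N=\{l=1\}$.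
\end{proof}

So $l-1$ is the smallest possible $A$-polynomial, and trivial knots attain it. It is natural to ask whether any other knot does. The following question was posed by Lin \cite{Lin}.

\medskip
\noindent\textbf{Question.} \emph{Does every null-homologous, non-trivial knot $K$ in an orientable, closed, irreducible 3-manifold $Y$ satisfy $A_K\neq l-1$?}
\medskip

For $Y=S^3$ the answer is yes, by a theorem of Dunfield--Garoufalidis and Boyer--Zhang. For general irreducible $Y$ the following is known: if $K$ is null-homologous, non-trivial and $A_K=l-1$, then there is a homomorphism $\rho\colon\pi_1(Y)\to SU(2)$ with $\rho([K])=-1$. No such $\rho$ exists if $K$ is null-homotopic, and the answer is known to be yes for null-homotopic knots.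

These results suggest a positive answer, and they also show what is left to exclude. Since $\lambda$ is isotopic to $K$ in $Y$, a homomorphism with $\rho([K])=-1$ pulls back to a representation of $\pi_1(N)$ with $\mu\mapsto 1$ and $\lambda\mapsto-1$. This is the single point $(1,-1)$ of $\Lambda_N$. It lies off the line $\{l=1\}$, but by \eqref{eq:finite} one point is no contradiction to $A_K=l-1$.

\subsection{Results}

The answer to the question is yes, and irreducibility of $Y$ is not needed.

\begin{theorem}\label{thm:knot}
Let $K$ be a null-homologous knot in an arbitrary closed orientable 3-manifold $Y$. Then $A_K=l-1$ if and only if $K$ is trivial. In particular, every null-homologous, non-trivial knot in an orientable, closed, irreducible 3-manifold satisfies $A_K\ne l-1$.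

If $K$ is non-trivial, there is a continuous arc of irreducible representations $\rho_t\colon\pi_1(Y\setminus K)\to SU(2)$ with $\rho_t(\mu)=\operatorname{diag}(m_t,m_t^{-1})$ and $\rho_t(\lambda)=\operatorname{diag}(l_t,l_t^{-1})$, whose boundary values $(m_t,l_t)$ are injective in $t$ and satisfy $l_t\neq1$.
\end{theorem}

We deduce this from a statement that involves no knot. Recall that a 3-manifold is \emph{irreducible} if every embedded sphere bounds a ball, and that a torus $T$ in it is \emph{incompressible} if there is no embedded disk $D$ with $D\cap T=\partial D$ and $\partial D$ essential in $T$. For $N$ with torus boundary and a basis $(\mu,\lambda)$, let $I_N\subset S^1\times S^1$ be the set of $(m,l)$ such that some $\rho\colon\pi_1(N)\to SU(2)$ has $\rho|_{\pi_1(\partial N)}$ conjugate to $\gamma_{(m,l)}$. Then $I_N\subset\Lambda_N$.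

\begin{theorem}\label{thm:torus}
Let $N$ be irreducible with $\partial N$ an incompressible torus, and let $(\mu,\lambda)$ be any basis of $\pi_1(\partial N)$. For every finite set $C\subset\mathbb C^*\setminus\{i,-i\}$, the set $I_N\setminus\{l\in C\}$ is infinite. In particular $D_N\not\subset\{l\in C\}$.
\end{theorem}

By Poincar\'e--Lefschetz duality the kernel of $H_1(\partial N;\mathbb Q)\to H_1(N;\mathbb Q)$ has rank one. So there is a primitive class in $H_1(\partial N;\mathbb Z)$, unique up to sign, whose image in $H_1(N;\mathbb Z)$ has finite order. It is called the \emph{rational longitude}. For the exterior of a null-homologous knot it is $\lambda$, of order one.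

\begin{corollary}\label{cor:rational}
Let $N$ and $(\mu,\lambda)$ be as in Theorem~\ref{thm:torus}, with $\lambda$ the rational longitude, of order $d$ in $H_1(N;\mathbb Z)$. If $4\nmid d$, then $D_N$ has a component not contained in $\{l^d=1\}$, whereas reducible representations only contribute points with $l^d=1$.
\end{corollary}

Section~\ref{sec:shears} reduces Theorem~\ref{thm:torus} to an existence statement, Proposition~\ref{prop:key}, and checks that statement by hand for the trefoil. Section~\ref{sec:floer} recalls the two facts about instanton homology that we use. Sections~\ref{sec:Z} and~\ref{sec:perturb} prove Proposition~\ref{prop:key}, and Section~\ref{sec:knots} proves Theorem~\ref{thm:knot} and Corollary~\ref{cor:rational}.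

\section{Shears of the torus of boundary angles}\label{sec:shears}

\subsection{The key proposition}

Write $u(\theta)=\operatorname{diag}(e^{i\theta},e^{-i\theta})\in SU(2)$. Let $T$ be a torus and $(a,b)$ a basis of $\pi_1(T)$. A representation $\pi_1(T)\to SU(2)$ \emph{has angles $(\theta,\psi)$ in the basis $(a,b)$} if it is conjugate in $SU(2)$ to $a\mapsto u(\theta)$, $b\mapsto u(\psi)$. Every representation has angles, because commuting unitary matrices are simultaneously diagonalized by a unitary matrix, which can be rescaled to have determinant one. The angles $(\theta,\psi)$ and $(-\theta,-\psi)$ describe the same conjugacy class, and if two diagonal representations are conjugate in $SL(2,\mathbb C)$, their eigenvalue pairs agree up to this inversion. Hence $I_N$ is the set of $(e^{i\theta},e^{i\psi})$ such that some $\rho\colon\pi_1(N)\to SU(2)$ satisfies $\rho(\mu)=u(\theta)$ and $\rho(\lambda)=u(\psi)$.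

A non-vanishing theorem in Floer homology yields a critical point of a functional, and so, at first, one point of $I_N$. In view of \eqref{eq:finite} we need infinitely many. The remedy is a family of existence statements that no finite set can satisfy all at once. For real $\epsilon_1,\epsilon_2$ and $(\theta,\psi)\in\mathbb R^2$ put
\begin{equation}\label{eq:psi}
\psi_1=\psi+\epsilon_1\sin\theta,\qquad \psi_2=\psi_1+\epsilon_2\sin(\theta+\psi_1),
\end{equation}
and let
\[
\Gamma(\epsilon_1,\epsilon_2)=\bigl\{(e^{i\theta},e^{i\psi})\ :\ \psi_2\equiv\tfrac\pi2\pmod\pi\bigr\}\subset S^1\times S^1 .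
\]
The condition depends only on $\theta$ and $\psi$ modulo $2\pi$. The set $\Gamma(0,0)$ is the pair of circles $\{l=\pm i\}$, where $\lambda$ has trace zero.

\begin{proposition}\label{prop:key}
Let $N$ be irreducible with $\partial N$ an incompressible torus, and let $(\mu,\lambda)$ be any basis of $\pi_1(\partial N)$. For all sufficiently small real $\epsilon_1,\epsilon_2$, the set $I_N$ meets $\Gamma(\epsilon_1,\epsilon_2)$.
\end{proposition}

\begin{example}\label{ex:trefoil}
Suppose $|\epsilon_1|+|\epsilon_2|<\pi/2$, and note that $|\psi_2-\psi|\le|\epsilon_1|+|\epsilon_2|$.

For a trivial knot, $I_N=\{l=1\}$. There we may take $\psi=0$, so $|\psi_2|<\pi/2$ and $I_N$ misses $\Gamma(\epsilon_1,\epsilon_2)$. Here $\partial N$ is compressible.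

For the trefoil, $\pi_1(N)=\langle x,y\mid x^2=y^3\rangle$ with $\mu=y^{-1}x$ and, for a suitable orientation of the longitude, $\lambda=x^2\mu^{-6}$. Identify $SU(2)$ with the unit quaternions, choose unit imaginary quaternions $v,v'$, and send $x\mapsto v$ and $y\mapsto\cos\frac\pi3+\sin\frac\pi3\,v'$. Then $x^2$ and $y^3$ both go to $-1$, so this is a representation. The real part of the image of $\mu$ is $\frac{\sqrt3}2\langle v,v'\rangle$, which takes every value in $[-\frac{\sqrt3}2,\frac{\sqrt3}2]$, and $\lambda$ goes to $-\mu^{-6}$. So $I_N$ contains the arc
\[
\psi=\pi-6\theta,\qquad \tfrac\pi6\le\theta\le\tfrac{5\pi}6 .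
\]
Along it $\psi$ runs from $0$ to $-4\pi$, so the continuous function $\psi_2$ starts above $-\pi/2$, ends below $-\pi/2$, and takes the value $-\pi/2$. This is Proposition~\ref{prop:key} for the trefoil. The arc is an infinite subset of the irreducible curve $lm^6+1=0$, so this curve lies in $D_N$ and $A_K\ne l-1$.
\end{example}

In the example an arc crosses the circles $\{l=\pm i\}$, and a crossing survives small deformations of the circles. The proof of Theorem~\ref{thm:torus} runs this observation backward: instanton homology guarantees an intersection with every small deformation, and a finite set cannot provide that.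

\subsection{Why two shears, and why $l=\pm i$}

The deformations available are those produced by holonomy perturbations. As Lemma~\ref{lem:shear} will show, a perturbation along the curve $a$ of a basis $(a,b)$ changes angles by the \emph{shear}
\[
(\theta_a,\theta_b)\longmapsto(\theta_a,\ \theta_b+\epsilon\sin\theta_a).
\]
Formula \eqref{eq:psi} follows the angle of $\lambda$ through a shear along $\mu$ and then a shear along $\kappa=\mu\lambda$, whose angle after the first step is $\theta+\psi_1$.

A shear along $a$ fixes every point where $a$ is sent to $\pm1$. This has two consequences. First, at the four points $(m,l)=(\pm1,\pm1)$ every curve $\mu^p\lambda^q$ is sent to $\pm1$, so every shear fixes these points. A family of deformations of the circle $\{l=-1\}$ by shears can therefore be met throughout by the single point $(1,-1)$, the point left over in Section~\ref{sec:intro}. The circles $\{l=\pm i\}$ contain none of the four points. Second, one shear is not enough even for these circles: the point $(1,i)$ lies on $\Gamma(\epsilon_1,0)$ for all $\epsilon_1$, and the point $(i,i)$ lies on $\Gamma(0,\epsilon_2)$ for all $\epsilon_2$. But no point with $l=\pm i$ sends both $\mu$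 and $\mu\lambda$ to $\pm1$. We therefore use both shears, the second much weaker than the first, so that they cannot cancel.

\begin{lemma}\label{lem:two}
Let $\Gamma_n=\Gamma(1/n,1/n^2)$. Each point of $S^1\times S^1$ lies on $\Gamma_n$ for only finitely many $n$.
\end{lemma}

\begin{proof}
Suppose $(e^{i\theta},e^{i\psi})\in\Gamma_n$ for infinitely many $n$, and write $\epsilon=1/n$ for these $n$. The distance from $\psi$ to $\frac\pi2+\pi\mathbb Z$ is at most $|\psi_2-\psi|\le\epsilon+\epsilon^2$, which tends to zero, so $\psi\in\frac\pi2+\pi\mathbb Z$. Then $\psi_2-\psi$ lies in $\pi\mathbb Z$ and has absolute value less than $\pi$, so it is zero. Dividing by $\epsilon$,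
\[
\sin\theta+\epsilon\sin(\theta+\psi+\epsilon\sin\theta)=0
\]
for infinitely many $\epsilon=1/n$. Letting $\epsilon\to0$ gives $\sin\theta=0$, and the equation becomes $\sin(\theta+\psi)=0$. But $\theta\in\pi\mathbb Z$ and $\psi\in\frac\pi2+\pi\mathbb Z$ give $|\sin(\theta+\psi)|=1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torus}, assuming Proposition~\ref{prop:key}]
For each large $n$ choose $(m_n,l_n)\in I_N\cap\Gamma_n$. The argument of $l_n$ is within $1/n+1/n^2$ of $\frac\pi2+\pi\mathbb Z$, so the distance from $l_n$ to $\{i,-i\}$ tends to zero. The finite set $C$ has positive distance from $\{i,-i\}$, so $l_n\notin C$ for large $n$. By Lemma~\ref{lem:two} the sequence $(m_n,l_n)$ takes each value only finitely often. Hence $I_N\setminus\{l\in C\}$ is infinite. If $D_N\subset\{l\in C\}$, then $\Lambda_N\setminus\{l\in C\}$ is finite by \eqref{eq:finite}, which is impossible since $I_N\subset\Lambda_N$.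
\end{proof}

\begin{remark}
The hypothesis $\pm i\notin C$ is used to get $l_n\notin C$. The argument does not show $l_n\neq\pm i$, because $\Gamma_n$ meets the circle $\{l=i\}$ for $n\geq2$: with $\psi=\pi/2$ and $\epsilon=1/n$, the function $\sin\theta+\epsilon\sin(\theta+\psi+\epsilon\sin\theta)$ is positive at $\theta=\pi/2$ and negative at $\theta=-\pi/2$.
\end{remark}

\section{Instanton homology and holonomy perturbations}\label{sec:floer}

\subsection{Conventions}

In a trivialization, parallel transport $P_s$ along a path $c(s)$ solves $\frac{d}{ds}P_s=-A(\dot c)P_s$, and loops are composed so that the holonomy of a flat connection is a homomorphism. For a unitary connection on a line bundle over a compact oriented surface $S$ with non-empty boundary, the bundle is trivial and Stokes' theorem gives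
\begin{equation}\label{eq:stokes}
\prod_{c\subset\partial S}\operatorname{hol}(c)=\exp\Bigl(-\int_SF\Bigr),
\end{equation}
the product being over the boundary circles with the boundary orientation. For an endomorphism $H$ of a rank-two bundle, $H_0=H-\frac12(\operatorname{tr}H)1$ is its trace-free part. If $H$ is conjugate to $u(\theta)$, then $H_0$ is conjugate to $\operatorname{diag}(i\sin\theta,-i\sin\theta)$; thus $H_0\in\mathfrak{su}(2)$ for $H\in SU(2)$, and $H_0=0$ exactly when $H=\pm1$.

\subsection{The Floer group}

Let $Z$ be a closed 3-manifold and $E\to Z$ a $U(2)$-bundle with $w=c_1(E)$. Fix a unitary connection $\vartheta$ on $\Lambda^2E$ and consider the unitary connections $A$ on $E$ that induce $\vartheta$. They form an affine space over the 1-forms $a$ with values in the bundle $\mathfrak{su}(E)$ of trace-free skew-Hermitian endomorphisms, and $F_A=(F_A)_0+\frac12F_\vartheta\cdot1$. The derivative of the Chern--Simons functional is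
\begin{equation}\label{eq:dCS}
d\,CS_A(a)=k\int_Z\operatorname{tr}\bigl(a\wedge(F_A)_0\bigr)
\end{equation}
for a universal real constant $k\ne0$, so its critical points are the connections with $(F_A)_0=0$.

The bundle is \emph{admissible} if $\langle w,[R]\rangle$ is odd for some closed oriented surface $R\subset Z$. Then no critical point is reducible: if $A$ preserved a splitting $E|_R=L_1\oplus L_2$, both summands would have curvature $\frac12F_\vartheta$, hence equal degree, and $\langle w,[R]\rangle$ would be even. For admissible $E$, Floer's instanton homology $I_*(Z)_w$ is the homology, with complex coefficients, of a complex generated by the critical points of a perturbed Chern--Simons functional modulo the gauge group of determinant-one automorphisms of $E$; the differential counts finite-energy gradient trajectories.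

For an embedded oriented surface $S$ with components $S_i$ let $\chi_-(S)=\sum_i\max(0,-\chi(S_i))$. The surface is \emph{norm-minimizing} if $\chi_-(S)$ is minimal among embedded oriented surfaces in its homology class. Every torus is norm-minimizing. The existence result behind this paper is the following.

\begin{theorem}[Kronheimer--Mrowka {\cite[\S7]{KM}}]\label{thm:KM}
Let $Z$ be closed and irreducible. Let $R\subset Z$ be a connected surface of genus at least one that is norm-minimizing in a non-zero homology class, and suppose $\langle w,[R]\rangle$ is odd. Then $I_*(Z)_w\neq0$.
\end{theorem}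

\subsection{Holonomy perturbations}

We need perturbations of one simple form. Let $V=S^1\times D^2\subset Z$ be an embedded solid torus, with $S^1=\mathbb R/2\pi\mathbb Z$, over which $\Lambda^2E$ has a $\vartheta$-parallel unit section; the connections $A$ are then $SU(2)$-connections on $V$. Let $\eta$ be a 2-form on the oriented disk $D^2$ with compact support in the interior and integral one, and denote its pullback to $V$ also by $\eta$. Let $H(s,z)\in SU(E_{(s,z)})$ be the holonomy of $A$ around $S^1\times\{z\}$ based at $(s,z)$. Its trace does not depend on $s$ and is gauge invariant. Put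
\[
\Phi_V(A)=\int_{D^2}\tfrac12\operatorname{tr}H(\cdot,z)\,\eta(z).
\]
Finite sums $\Phi=\sum_jc_j\Phi_{V_j}$ with real $c_j$ are holonomy perturbations, and they are small when the $c_j$ are small.

The following is part of the construction of instanton homology (Floer, Donaldson, Braam--Donaldson, Kronheimer--Mrowka): \emph{$I_*(Z)_w$ can be computed from $CS+\Phi$ for any sufficiently small holonomy perturbation $\Phi$ for which the critical points are irreducible and non-degenerate and the trajectory spaces are regular; critical points of $CS+\Phi$ are smooth up to gauge.} We shall not arrange transversality for our perturbations, and we do not need to.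

\begin{lemma}\label{lem:crit}
If $I_*(Z)_w\ne0$, then $CS+\Phi$ has a smooth critical point for every sufficiently small holonomy perturbation $\Phi$.
\end{lemma}

\begin{proof}
Suppose $CS+\Phi$ has no critical point. Finite-energy trajectories converge to critical points, so there are none of these either. The conditions of irreducibility, non-degeneracy and regularity hold vacuously, so $CS+\Phi$ computes $I_*(Z)_w$ from the zero complex, and $I_*(Z)_w=0$.
\end{proof}

To write down the equation for critical points we differentiate $\Phi_V$.

\begin{lemma}\label{lem:variation}
Orient $V$ as the product $S^1\times D^2$. Then $d(\Phi_V)_A(a)=-\frac12\int_V\operatorname{tr}(a\wedge H_0\,\eta)$.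
\end{lemma}

\begin{proof}
Fix $z$, let $P_s$ be parallel transport along $S^1\times\{z\}$ from $0$ to $s$, and let $H=P_{2\pi}$. Write the first-order variation of $P_s$ in the direction $a$ as $P_sq_s$, with $q_0=0$. Linearizing $\dot P=-A(\partial_s)P$ gives $P_s\dot q_s=-a(\partial_s)P_s$, so
\[
\delta H=-H\int_0^{2\pi}P_s^{-1}a(\partial_s)P_s\,ds,\qquad
\delta\operatorname{tr}H=-\int_0^{2\pi}\operatorname{tr}\bigl(a(\partial_s)\,P_sHP_s^{-1}\bigr)\,ds .
\]
Here $P_sHP_s^{-1}=H(s,z)$, and since $a$ is trace-free, $H(s,z)$ may be replaced by $H_0(s,z)$. Now integrate against $\frac12\eta$ and use $a\wedge\eta=a(\partial_s)\,ds\wedge\eta$.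
\end{proof}

\section{A closed manifold that forces trace zero}\label{sec:Z}

Fix $N$, $T=\partial N$ and $(\mu,\lambda)$ as in Proposition~\ref{prop:key}. We want a closed manifold containing $N$, with non-zero instanton homology, whose critical points restrict to representations of $\pi_1(N)$ in which $\lambda$ has trace zero. The source of the trace condition is a line of algebra: if $g,g'\in SU(2)$ satisfy $g'g\,g'^{-1}g^{-1}=-1$, then $g$ is conjugate to $-g$ and $\operatorname{tr}g=0$. Geometrically, this relation holds on a torus over which the bundle has odd degree. So we attach a piece containing a torus on which $w$ is odd and one of whose generators is parallel to $\lambda$.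

\subsection{The manifold and the bundle}

Let $F$ be a compact genus-one surface with one boundary circle, and let $\alpha,\beta\subset\operatorname{int}F$ be simple closed curves meeting transversally in one point. Put $X=F\times S^1$ and
\[
Z=N\cup(T\times[0,2])\cup X,\qquad T\times\{0\}=\partial N,
\]
where $T\times\{2\}$ is glued to $\partial X$ so that $\lambda$ is a fiber $\{\mathrm{pt}\}\times S^1$ and $\mu^{\pm1}$ is $\partial F$, the sign being chosen so that $Z$ is oriented. The collar $T\times[0,2]$ will carry the two perturbations. Fix $p\in S^1$ and let
\[
R=\beta\times S^1,\qquad\omega=\alpha\times\{p\}.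
\]
The torus $R$ and the curve $\omega$ meet transversally in one point. As tubular neighborhood of $\omega$ take $\nu(\omega)=\nu(\alpha)\times J$, where $\nu(\alpha)\subset\operatorname{int}F$ is an annulus around $\alpha$ that meets $\beta$ in one arc and $J$ is a short arc around $p$. Then $D=R\cap\nu(\omega)$ is a meridian disk of $\nu(\omega)$.

Let $L\to Z$ be a Hermitian line bundle with a section $\sigma$ that vanishes transversally exactly along $\omega$, and let $E=L\oplus\mathbb C$. Then $w=c_1(E)=PD[\omega]$ and $\langle w,[R]\rangle=\pm1$, so $E$ is admissible.

\begin{lemma}\label{lem:nonzero}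
$I_*(Z)_w\ne0$.
\end{lemma}

\begin{proof}
The manifold $X=F\times S^1$ is irreducible, and $\partial X$ is incompressible in $X$ because $\partial F$ represents a commutator of generators, an element of infinite order in the free group $\pi_1(F)$, so that $\pi_1(\partial X)\to\pi_1(F)\times\mathbb Z$ is injective. By hypothesis $N$ is irreducible and $T$ is incompressible in $N$. A union of two irreducible manifolds along a torus that is incompressible in both is irreducible, by the standard innermost-disk argument. So $Z$ is irreducible. The torus $R$ is norm-minimizing, and $[R]\ne0$ since $R$ meets $\omega$ once. Theorem~\ref{thm:KM} applies.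
\end{proof}

This lemma is the only place in the proof of Proposition~\ref{prop:key} where irreducibility of $N$ and incompressibility of $\partial N$ are used. Incompressibility cannot be dropped: if $N$ is a solid torus and $\lambda$ bounds its meridian disk, then $I_N=\{l=1\}$, and both Proposition~\ref{prop:key} and Theorem~\ref{thm:torus} fail. No property of the basis $(\mu,\lambda)$ is used.

\begin{remark}
The triple $(Z,R,w)$ comes from sutured manifold theory, which gives a second proof of Lemma~\ref{lem:nonzero}. Kronheimer and Mrowka \cite[\S7]{KM} prove that $SHI(M,\gamma)\neq0$ for a taut balanced sutured manifold $(M,\gamma)$. Here $SHI(M,\gamma)=I_*(Z'|\bar R)_{w'}$ is a generalized eigenspace, hence a direct summand, of $I_*(Z')_{w'}$, where $Z'$ is a closure of $(M,\gamma)$ with distinguished surface $\bar R$ of genus at least one and $w'$ is dual to a closed curve meeting $\bar R$ once. For two parallel sutures on a torus boundary one may use an annulus as auxiliary surface; this is how $KHI$ of a knot is defined in \cite{KM}. Let $\gamma\subset\partial N$ consist of two parallel, oppositely oriented copies of $\lambda$. The surfaces $R_\pm(\gamma)$ are annuli, so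 $(N,\gamma)$ is balanced. It is taut, since $N$ is irreducible and $R_\pm(\gamma)$ have norm zero and are incompressible. Close it with the annulus $S^1_\lambda\times[0,1]$ and product gluings. Everything added to $N$ is $S^1_\lambda$ times a surface: a collar of $S^1_\mu$ with a band attached along the two suture arcs, which is a pair of pants, with its two new boundary circles glued together. The result is a one-holed torus $F$, the gluing circle is $\beta$, and $\alpha\times\{p\}$ is the dual curve. So the closure is $(Z,R,w)$.
\end{remark}

\subsection{The determinant connection and the trace condition}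

Choose the connection $\vartheta$ on $\Lambda^2E=L$ so that $\sigma/|\sigma|$ is parallel outside a compact subset of the interior of $\nu(\omega)$; a partition of unity gives such a connection. Connections $A$ inducing $\vartheta$ are $SU(2)$-connections outside $\nu(\omega)$, and there $F_A=(F_A)_0$. All the curvature of $\vartheta$ is concentrated near $\omega$, and
\begin{equation}\label{eq:flux}
\int_DF_\vartheta=\pm2\pi i .
\end{equation}
Indeed, in a unitary trivialization over $D$ let $\tau$ be the connection form of $\vartheta$ and write $\sigma/|\sigma|=e^{i\varphi}$ on $\partial D$. This map has degree $\pm1$ because $\sigma$ has one transverse zero in $D$, and it is parallel, so $\tau=-i\,d\varphi$ on $\partial D$ and $\int_Dd\tau=\mp2\pi i$.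

\begin{lemma}\label{lem:trace}
Let $A$ be a connection on $E|_X$ that induces $\vartheta$ and satisfies $(F_A)_0=0$. Then the holonomy of $A$ around a fiber $\{y\}\times S^1$, $y\in\partial F$, has trace zero.
\end{lemma}

\begin{proof}
First we compute the holonomy around $\partial D$. Trivialize $E$ over $D$ and write $A=A_0+\frac12\tau\cdot1$ with $A_0$ trace-free and $\tau=\operatorname{tr}A$. Then $F_{A_0}=(F_A)_0=0$, so $A_0$ is flat on a disk and has trivial holonomy around $\partial D$. The scalar part contributes $\exp(-\frac12\int_{\partial D}\tau)=\exp(-\frac12\int_DF_\vartheta)=\exp(\mp\pi i)=-1$ by \eqref{eq:flux}.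

On $X\setminus\nu(\omega)$ the connection $A$ is a flat $SU(2)$-connection; let $\rho$ be its holonomy representation. Choose $q\in\beta\setminus\nu(\alpha)$ and $p'\in S^1\setminus J$. The one-holed torus $R\setminus D$ contains the loops $\beta'=\beta\times\{p'\}$ and $\phi=\{q\}\times S^1$, based at $(q,p')$, and their commutator is freely homotopic in $R\setminus D$ to $\partial D$ with one of its orientations. Hence
\[
\rho(\beta')\rho(\phi)\rho(\beta')^{-1}\rho(\phi)^{-1}=-1,
\]
and $\operatorname{tr}\rho(\phi)=0$. The curve $\alpha$ does not separate $F$, since $\beta$ meets it once, so there is a path $c$ in $F\setminus\nu(\alpha)$ from $q$ to $y$. The annulus $c\times S^1$ is a free homotopy in $X\setminus\nu(\omega)$ from $\phi$ to $\{y\}\times S^1$, and flatness gives the claim.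
\end{proof}

Lemmas~\ref{lem:crit}, \ref{lem:nonzero} and~\ref{lem:trace} already prove the case $\epsilon_1=\epsilon_2=0$ of Proposition~\ref{prop:key}: a critical point of $CS$ is flat on $N\cup(T\times[0,2])$, and its holonomy around $\lambda$ has trace zero. It remains to see how a perturbation in the collar changes the angles between its two ends.

\section{Perturbing in the collar}\label{sec:perturb}

\subsection{One layer}

Write $T=\mathbb R^2/(2\pi\mathbb Z)^2$ and identify $\pi_1(T)$ with $\mathbb Z^2$. A basis $(a,b)$ gives a product structure $T=S^1_a\times S^1_b$ by $(s,t)\mapsto sa+tb$, and so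
\[
W=T\times[0,1]=S^1_a\times Q,\qquad Q=S^1_b\times[0,1].
\]
Orient the annulus $Q$ so that $\partial Q=b_0-b_1$, where $b_j=S^1_b\times\{j\}$ is oriented by $b$. Let $D^2\subset\operatorname{int}Q$ be a disk with the induced orientation, let $V=S^1_a\times D^2$, and let $\eta$ be as in Section~\ref{sec:floer}, extended by zero to $W$. The holonomy $H(x)$ around the $a$-circle through $x$ is defined for all $x\in W$. By Lemma~\ref{lem:variation}, a critical point of $CS$ perturbed by a multiple of $\Phi_V$ satisfies an equation $F_A=\epsilon H_0\,\eta$ on $W$. This equation is nonlinear and nonlocal, but the curvature has no component along the $a$-circles. That makes $H$ parallel, and the problem becomes abelian.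

\begin{lemma}[Shear lemma]\label{lem:shear}
Let $A$ be a smooth $SU(2)$-connection on a bundle $E\to W$ with $F_A=\epsilon H_0\,\eta$. Then $A$ is flat near $\partial W$. If its holonomy representation on $T\times\{0\}$ has angles $(\theta,\psi)$ in the basis $(a,b)$, then its holonomy representation on $T\times\{1\}$ has angles $(\theta,\psi+\epsilon\sin\theta)$.
\end{lemma}

\begin{proof}
Flatness near $\partial W$ holds because $\eta$ vanishes there.

\emph{The section $H$ of $\operatorname{End}E$ is parallel.} Since $\eta$ is pulled back from $Q$, we have $\iota_{\partial_s}F_A=0$. Let $U\subset Q$ be a small coordinate patch with coordinates $z_1,z_2$. Choose a frame $e(0,z)$ of $E$ over $\{0\}\times U$ and extend it by parallel transport in the $s$-direction to a frame $e(s,z)$, $0\le s\le2\pi$. In this frame the connection matrix has no $ds$-component, $A=\sum_jA_j\,dz_j$, and $\partial_sA_j=F_A(\partial_s,\partial_{z_j})=0$. So $A$ does not depend on $s$. Let $f(z)$ be the matrix of $H(0,z)$ in the frame $e(0,z)$. The frames $e(0,z)$ and $e(2\pi,z)=e(0,z)f(z)$ live over the same slice $\{0\}\times U$ and give the same connection matrix. The transformation law then reads $A=f^{-1}Af+f^{-1}df$,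 that is, $df+[A,f]=0$. Finally $H(s,z)=P_sH(0,z)P_s^{-1}$ has the same matrix $f(z)$ in the frame $e(s,z)=P_se(0,z)$. Hence the covariant derivative of $H$ is $df+[A,f]=0$.

As $W$ is connected, $H$ has eigenvalues $e^{\pm i\theta}$ at every point.

\emph{Case $\sin\theta\neq0$.} The eigenvalues are distinct, so $E=L_+\oplus L_-$ with parallel eigenline bundles, $H$ acting on $L_+$ by $e^{i\theta}$. On $L_+$ the endomorphism $H_0$ acts by $i\sin\theta$, so the induced connection has curvature $i\epsilon\sin\theta\,\eta$. On $T\times\{0\}$ the holonomies of $a$ and $b$ are $u(\theta)$ and $u(\psi)$ in some basis, whose first vector must span $L_+$; so $L_+$ has holonomy $e^{i\psi}$ around $b_0$. Formula \eqref{eq:stokes} on a slice $\{s\}\times Q$ gives $\operatorname{hol}(b_0)\operatorname{hol}(b_1)^{-1}=\exp(-i\epsilon\sin\theta)$, so $L_+$ has holonomy $e^{i(\psi+\epsilon\sin\theta)}$ around $b_1$. Its holonomy around $a$ is still $e^{i\theta}$. The holonomies of $L_-$ are the inverses, since determinants are one.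

\emph{Case $\sin\theta=0$.} Then $H=\pm1$ everywhere, $H_0=0$, and $A$ is flat on $W$. The holonomy representations on the two ends are conjugate, and $\psi+\epsilon\sin\theta=\psi$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

Let $\kappa=\mu\lambda$; then $(\kappa,\lambda)$ is also a basis of $\pi_1(T)$. Carry out the construction above in the layer $T\times[0,1]$ with the basis $(\mu,\lambda)$ and in the layer $T\times[1,2]$ with the basis $(\kappa,\lambda)$. This gives solid tori $V_1,V_2$, forms $\eta_1,\eta_2$ and holonomy sections $H^{(1)},H^{(2)}$. Both solid tori are disjoint from $\nu(\omega)$. Let $o_j=\pm1$ compare the product orientation of $V_j$ with the orientation of $Z$, and put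
\[
\Phi=c_1\Phi_{V_1}+c_2\Phi_{V_2},\qquad c_j=2k\,o_j\,\epsilon_j .
\]
By \eqref{eq:dCS} and Lemma~\ref{lem:variation},
\[
d(CS+\Phi)_A(a)=k\int_Z\operatorname{tr}\Bigl(a\wedge\bigl[(F_A)_0-\epsilon_1H^{(1)}_0\eta_1-\epsilon_2H^{(2)}_0\eta_2\bigr]\Bigr).
\]
The trace form is non-degenerate on $\mathfrak{su}(2)$, so the critical points of $CS+\Phi$ are the solutions of
\begin{equation}\label{eq:crit}
(F_A)_0=\epsilon_1H^{(1)}_0\eta_1+\epsilon_2H^{(2)}_0\eta_2 .
\end{equation}
By Lemmas~\ref{lem:crit} and~\ref{lem:nonzero}, equation \eqref{eq:crit} has a smooth solution $A$ for all sufficiently small $\epsilon_1,\epsilon_2$. This is the only use of smallness. We follow $A$ through the pieces of $Z$.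

On $N$, the connection $A$ is a flat $SU(2)$-connection. Let $\rho\colon\pi_1(N)\to SU(2)$ be its holonomy and let $(\theta,\psi)$ be angles of $\rho|_{\pi_1(T)}$ in the basis $(\mu,\lambda)$. Then $(e^{i\theta},e^{i\psi})\in I_N$.

On $T\times[0,1]$, equation \eqref{eq:crit} reads $F_A=\epsilon_1H_0^{(1)}\eta_1$. By Lemma~\ref{lem:shear} the holonomy on $T\times\{1\}$ has angles $(\theta,\psi_1)$ in the basis $(\mu,\lambda)$, with $\psi_1$ as in \eqref{eq:psi}. Since $u(\theta)u(\psi_1)=u(\theta+\psi_1)$, it has angles $(\theta+\psi_1,\psi_1)$ in the basis $(\kappa,\lambda)$.

On $T\times[1,2]$, equation \eqref{eq:crit} reads $F_A=\epsilon_2H_0^{(2)}\eta_2$. By Lemma~\ref{lem:shear} the holonomy on $T\times\{2\}$ has angles $(\theta+\psi_1,\psi_2)$ in the basis $(\kappa,\lambda)$. So the holonomy around $\lambda$ on $T\times\{2\}$ has trace $2\cos\psi_2$.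

On $X$, equation \eqref{eq:crit} reads $(F_A)_0=0$, and $\lambda\subset T\times\{2\}$ is a fiber over $\partial F$. Lemma~\ref{lem:trace} gives $2\cos\psi_2=0$, that is, $(e^{i\theta},e^{i\psi})\in\Gamma(\epsilon_1,\epsilon_2)$. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:torus}. \qed

\section{From the torus boundary theorem to knots}\label{sec:knots}

Theorem~\ref{thm:torus} cannot be applied to a knot exterior directly, because the exterior may be reducible. This happens even when $Y$ is irreducible: if $K$ lies in a ball in $Y\ne S^3$, the boundary of that ball bounds no ball in $N$. We pass to the prime summand that contains the boundary, and at that point irreducibility of $Y$ plays no role.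

\begin{lemma}\label{lem:infinite}
Let $K$ be a null-homologous, non-trivial knot in a closed 3-manifold $Y$. Then $I_N\setminus\{l=1\}$ is infinite.
\end{lemma}

\begin{proof}
By the existence of prime decompositions, $N=N_0\#M$, where $N_0$ is the prime summand containing $\partial N$ and $M$ is closed, possibly $S^3$. An orientable prime 3-manifold is irreducible or is $S^1\times S^2$. Since $N_0$ has non-empty boundary, it is irreducible.

The torus $\partial N_0=\partial N$ is incompressible in $N_0$; this is where non-triviality enters. Suppose $D'\subset N_0$ is a compressing disk. After an isotopy it misses the ball used for the connected sum, so $D'\subset N$. The curve $\partial D'$ is simple and essential, so its class in $H_1(\partial N)$ is primitive, and it vanishes in $H_1(N)$. By Lemma~\ref{lem:basic}(a), $[\partial D']=\pm[\lambda]$, so $\partial D'$ is isotopic to $\lambda$ in $\partial N$ and $\lambda$ bounds an embedded disk in $N$. Adding the annulus between $\lambda$ and $K$ in the tubular neighborhood, we obtain an embedded disk in $Y$ bounded by $K$, a contradiction.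

Theorem~\ref{thm:torus}, applied to $N_0$ with the basis $(\mu,\lambda)$ and $C=\{1\}$, shows that $I_{N_0}\setminus\{l=1\}$ is infinite. The epimorphism $\pi_1(N)=\pi_1(N_0)*\pi_1(M)\to\pi_1(N_0)$ that kills $\pi_1(M)$ is the identity on the peripheral group. Composing representations with it gives $I_{N_0}\subset I_N$.
\end{proof}

To upgrade an infinite set of boundary values to an arc of representations we use that everything in sight is semialgebraic. A subset of $\mathbb R^n$ is \emph{semialgebraic} if it is a finite Boolean combination of sets defined by polynomial equations and inequalities, and a map is semialgebraic if its graph is. We use four standard facts.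
\begin{enumerate}
\item[(i)] The image of a semialgebraic set under a coordinate projection is semialgebraic.
\item[(ii)] (Cell decomposition.) A semialgebraic set is a finite disjoint union of points and of sets that are semialgebraically homeomorphic to cubes $(0,1)^j$, $j\ge1$.
\item[(iii)] (Semialgebraic choice.) A surjective semialgebraic map has a semialgebraic, not necessarily continuous, section.
\item[(iv)] A semialgebraic map defined on an interval is continuous off finitely many points.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:knot}]
If $K$ is trivial, then $A_K=l-1$ by Lemma~\ref{lem:basic}(c). Let $K$ be non-trivial. If $A_K=l-1$, then $D_N=\{l=1\}$ and $\Lambda_N\setminus\{l=1\}$ is finite by \eqref{eq:finite}. This contradicts Lemma~\ref{lem:infinite}, since $I_N\subset\Lambda_N$. So $A_K\neq l-1$.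

For the arc, note that $\pi_1(Y\setminus K)=\pi_1(N)$, and fix generators $g_1,\dots,g_n$, so that $\rho$ is recorded by the point $(\rho(g_1),\dots,\rho(g_n))\in SU(2)^n$. The set $\mathcal R$ of triples $(\rho,m,l)$ with
\[
\rho\in\operatorname{Hom}(\pi_1(N),SU(2)),\quad|m|=|l|=1,\quad\rho(\mu)=\operatorname{diag}(m,m^{-1}),\quad\rho(\lambda)=\operatorname{diag}(l,l^{-1})
\]
is real algebraic, and its projection to $(m,l)$ is $I_N$. By (i), $I_N\setminus\{l=1\}$ is semialgebraic. It is infinite, so by (ii) it contains a cell of positive dimension, and hence an injectively and continuously parametrized semialgebraic arc $t\mapsto(m_t,l_t)$. By (iii) the projection from $\mathcal R$ has a semialgebraic section over this arc, and by (iv) the resulting lift $t\mapsto\rho_t$ is continuous on a smaller interval.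

It remains to see that $\rho_t$ is irreducible. A reducible $SU(2)$-representation preserves a line and its orthogonal complement, so it is diagonalizable and has abelian image. It then factors through $H_1(N)$, where $\lambda$ vanishes, and so has $l=1$. But $l_t\ne1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rational}]
A reducible representation $\pi_1(N)\to SL(2,\mathbb C)$ has the character of a diagonal representation $\delta$, which factors through $H_1(N)$. There $d[\lambda]=0$, so $\delta(\lambda)^d=1$. If $h(m,l)=r([\delta])$, then $l+l^{-1}=\operatorname{tr}\delta(\lambda)$, so $l$ is an eigenvalue of $\delta(\lambda)$ and $l^d=1$. Now let $C=\{l\in\mathbb C^*:l^d=1\}$. Since $\pm i$ have order four, the condition $4\nmid d$ says exactly that $\pm i\notin C$. Theorem~\ref{thm:torus} gives $D_N\not\subset\{l\in C\}$, so some component of $D_N$ is not contained in $\{l^d=1\}$.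
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
Kronheimer and Mrowka, \emph{Knots, sutures, and excision}, J. Differential Geom. \textbf{84} (2010).

\bibitem{Lin}
Jianfeng Lin, \emph{The A-polynomial And Holonomy Perturbations}, arXiv:1304.7232 (2013).

\end{thebibliography}
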